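\title{The Chabauty space of $\mathbf{R}^n$ is triangulable}

\begin{abstract}
The closed subgroups of $\mathbf{R}^n$ form a compact space $\mathcal{S}(\mathbf{R}^n)$ in the Chabauty topology. We show that for every $n\ge 1$ this space is homeomorphic to a compact semialgebraic set, hence to a finite simplicial complex; the complex is pure of dimension $n^2$ and can be chosen compatible with the partition of subgroups by type. The method is to present $\mathcal{S}(\mathbf{R}^n)$ as the quotient of a compactified space of reduced lattice bases by a closed semialgebraic equivalence relation. We also show that for a locally compact abelian group $G$, the space $\mathcal{S}(G)$ is triangulable if and only if it is locally connected, if and only if $G\cong\mathbf{R}^n\times F$ with $F$ finite.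
\end{abstract}

\section{Introduction}

Let $X$ be a locally compact Hausdorff space and $\mathcal{F}(X)$ the set of its closed subsets. In the \emph{Chabauty topology} on $\mathcal{F}(X)$, a net $(Y_i)$ converges to $Y$ if and only if $Y_i\cup\{\infty\}$ converges to $Y\cup\{\infty\}$ in the Hausdorff topology of the one-point compactification of $X$. For $X=\mathbf{R}^n$, two closed sets are close when, inside a large ball, every point of each lies near a point of the other; what happens far away is ignored. The space $\mathcal{F}(X)$ is compact Hausdorff, and metrizable when $X$ is second countable. For a locally compact group $G$, the set $\mathcal{S}(G)$ of closed subgroups is closed in $\mathcal{F}(G)$, hence compact Hausdorff. It is the \emph{Chabauty space} of $G$.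

The closed subgroups of $\mathbf{R}$ are $\mathbf{R}$, $\{0\}$ and the groups $a\mathbf{Z}$ with $0<a<\infty$. As $a\to 0$ the group $a\mathbf{Z}$ fills the line and tends to $\mathbf{R}$; as $a\to\infty$ its nonzero elements leave every ball and it tends to $\{0\}$. So $\mathcal{S}(\mathbf{R})$ is the segment $[0,\infty]$. Hubbard and Pourezza showed that $\mathcal{S}(\mathbf{R}^2)$ is homeomorphic to the $4$-sphere. For $n\ge 3$ the space $\mathcal{S}(\mathbf{R}^n)$ is not a topological manifold, even with boundary, but Kloeckner showed that it has a natural stratification, which in particular makes it simply connected and locally contractible. We call a space \emph{triangulable} if it is homeomorphic to the geometric realization of a simplicial complex. The following question comes from Cornulier's paper~\cite{Cor}.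

\medskip
\noindent\textbf{Question.} \emph{For $n\ge 3$, is $\mathcal{S}(\mathbf{R}^n)$ triangulable?}
\medskip

For a closed subgroup $H\le\mathbf{R}^n$ let $V_H$ be its identity component. By the structure theorem for closed subgroups of $\mathbf{R}^n$ \cite{Bou}, $V_H$ is a linear subspace and
\[
H=V_H\oplus D,\qquad D=H\cap V_H^{\perp},
\]
where $D$ is discrete, hence freely generated by linearly independent vectors. For $0\le p\le q\le n$ let $\mathcal{S}_{p,q}$ be the set of $H$ with $\dim V_H=p$ and $\dim\operatorname{span}H=q$. Completing a basis of $V_H$ and a basis of $D$ to a basis of $\mathbf{R}^n$ shows that each $\mathcal{S}_{p,q}$ is a single orbit of $GL_n(\mathbf{R})$. The orbit $\mathcal{S}_{0,n}$ is the set of lattices, $GL_n(\mathbf{R})/GL_n(\mathbf{Z})$, which has $n^2$ parameters. A compact space made of finitely many orbits of a Lie group ought to be triangulable, and of dimension $n^2$. This is a guess and not a proof, because triangulability depends on how the pieces approach one another: the closure of the graph of $\sin(1/t)$, $0<t\le 1$, consists of a curve and a segment, but it is not locally connected,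 so it is not triangulable (Lemma~\ref{lem:finite}). Local contractibility is not enough either. The Hilbert cube is compact and locally contractible, but a triangulation of it would be finite (Lemma~\ref{lem:finite} again) and would embed $[0,1]^{N+1}$ in $\mathbf{R}^N$ for some $N$, against invariance of domain.

The guess is nevertheless correct. A finite simplicial complex is \emph{pure of dimension $d$} if all its maximal simplices have dimension $d$.

\begin{theorem}\label{thm:A}
For every $n\ge 1$, the space $\mathcal{S}(\mathbf{R}^n)$ is homeomorphic to a compact semialgebraic set, hence to a finite simplicial complex. The triangulation can be chosen so that every $\mathcal{S}_{p,q}$ is a union of open simplices. The complex is pure of dimension $n^2$.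
\end{theorem}

In particular the answer to the question is yes. Among locally compact abelian groups, the method reaches exactly as far as triangulability does.

\begin{theorem}\label{thm:B}
For a locally compact abelian group $G$, the following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal{S}(G)$ is triangulable;
\item[(ii)] $\mathcal{S}(G)$ is locally connected;
\item[(iii)] $G\cong\mathbf{R}^n\times F$ with $n\ge 0$ and $F$ finite.
\end{enumerate}
\end{theorem}

Compact semialgebraic sets are triangulable, and so are their quotients by closed semialgebraic equivalence relations (Section~\ref{sec:tools}). It is therefore enough to find a compact semialgebraic set $K$ and a continuous surjection $\pi\colon K\to\mathcal{S}(\mathbf{R}^n)$ such that the relation $\pi(x)=\pi(x')$ is semialgebraic. The first attempt, to describe a lattice by a basis, fails twice. The space of bases is not compact. And for $n\ge2$ the relation ``$b$ and $b'$ generate the same lattice'' is not semialgebraic: the pairs $(v_1,v_2)$ and $(v_1,v_2+tv_1)$ generate the same group exactly when $t\in\mathbf{Z}$, whereas a semialgebraic subset of $\mathbf{R}$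 is a finite union of points and intervals. Reduction theory repairs both defects. Two \emph{reduced} bases of one lattice differ by a matrix from a finite set that depends only on the rank (Section~\ref{sec:reduced}), and the space of reduced bases, a Siegel set, becomes compact when its length parameters are allowed to take the values $0$ and $\infty$ (Section~\ref{sec:K}). Section~\ref{sec:plane} carries this out by hand for $n\le 2$. Theorem~\ref{thm:A} is proved in Section~\ref{sec:proofA}, and Theorem~\ref{thm:B} in Sections~\ref{sec:finitefactor} and~\ref{sec:converse}.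

\section{Chabauty convergence and semialgebraic quotients}\label{sec:tools}

\subsection*{The Chabauty topology}
The topology of $\mathcal{S}(G)$ is generated by the sets
\begin{equation}\label{eq:subbasis}
\{H: H\cap O\neq\emptyset\}\quad(O\subset G\text{ open}),\qquad \{H: H\cap T=\emptyset\}\quad(T\subset G\text{ compact}).
\end{equation}
All our continuity proofs on metrizable parameter spaces use the following test.

\begin{lemma}\label{lem:conv}
Let $G$ be second countable and let $H_m,H\in\mathcal{S}(G)$. Suppose that
\begin{enumerate}
\item[(C1)] every $y\in H$ is the limit of a sequence $y_m\in H_m$, and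
\item[(C2)] every limit of a convergent sequence $y_{m_k}\in H_{m_k}$ with $m_k\to\infty$ lies in $H$.
\end{enumerate}
Then $H_m\to H$.
\end{lemma}

\begin{proof}
If $H$ meets an open set $O$ in $y$, the points $y_m$ given by (C1) lie in $O$ for large $m$. If infinitely many $H_m$ meet a compact set $T$, which is metrizable, then points $y_{m_k}\in H_{m_k}\cap T$ have a convergent subsequence, whose limit lies in $H\cap T$ by (C2). So every set~\eqref{eq:subbasis} that contains $H$ contains $H_m$ for large $m$.
\end{proof}

\subsection*{Compact complexes}

\begin{lemma}\label{lem:finite}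
A compact triangulable space is homeomorphic to a finite simplicial complex and is locally connected.
\end{lemma}

\begin{proof}
The open stars of the vertices cover the complex, and each contains only one vertex, so a finite subcover leaves finitely many vertices. Realize the finite complex linearly in some $\mathbf{R}^N$. The union of the simplices that contain a point $z$ is a neighborhood of $z$, and its intersections with small balls centered at $z$ are star-shaped about $z$, hence connected.
\end{proof}

\subsection*{Semialgebraic sets}
A subset of $\mathbf{R}^M$ is \emph{semialgebraic} if it is a finite Boolean combination of sets $\{f\ge 0\}$ with $f$ a real polynomial. A map is semialgebraic if its graph is. By the Tarski--Seidenberg theorem, the projection of a semialgebraic set is semialgebraic. Hence images and preimages of semialgebraic sets under semialgebraic maps are semialgebraic, and so is any set defined from semialgebraic data with the quantifiers $\exists$ and $\forall$ ranging over real numbers. We use two published theorems.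

\begin{theorem}[Quotients; Brumfiel \cite{Bru}, van den Dries {\cite[Ch.~10, \S 2]{vdD}}]\label{thm:Q}
Let $K\subset\mathbf{R}^M$ be compact semialgebraic and let $E\subset K\times K$ be a closed semialgebraic equivalence relation. There are $N$ and a continuous semialgebraic map $\rho\colon K\to\mathbf{R}^N$ such that $\rho(x)=\rho(x')$ if and only if $(x,x')\in E$.
\end{theorem}

In \cite{vdD} this is the theorem on definably proper quotients. The hypothesis in both references is that the projection $E\to K$ be proper, which is automatic here because $E$ is compact.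

\begin{theorem}[Triangulation; \L ojasiewicz, Hironaka, {\cite[Thm.~9.2.1]{BCR}}]\label{thm:T}
A compact semialgebraic set $Y$ is semialgebraically homeomorphic to a finite simplicial complex, in such a way that each member of a given finite family of semialgebraic subsets of $Y$ becomes a union of open simplices.
\end{theorem}

Together they give the criterion on which the paper rests.

\begin{proposition}\label{prop:criterion}
Let $K$ be a compact semialgebraic set, $Z$ a Hausdorff space and $\pi\colon K\to Z$ a continuous surjection such that $E=\{(x,x'):\pi(x)=\pi(x')\}$ is semialgebraic. Then there are a compact semialgebraic set $Y$, a continuous semialgebraic surjection $\rho\colon K\to Y$ and a homeomorphism $h\colon Z\to Y$ with $h\circ\pi=\rho$. If $Z_1,\dots,Z_k\subset Z$ have semialgebraic preimages in $K$, then $Y$ has a finite semialgebraic triangulation in which every $h(Z_i)$ is a union of open simplices.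
\end{proposition}

\begin{proof}
The relation $E$ is closed, as the preimage of the diagonal of the Hausdorff space $Z$. Take $\rho$ from Theorem~\ref{thm:Q} and put $Y=\rho(K)$, a compact semialgebraic set. A continuous surjection from a compact space to a Hausdorff space is closed, hence a quotient map. So $\pi$ and $\rho$ are quotient maps with the same fibers, and the bijection $h$ with $h\circ\pi=\rho$ is a homeomorphism. The sets $h(Z_i)=\rho(\pi^{-1}(Z_i))$ are semialgebraic, and Theorem~\ref{thm:T} applies.
\end{proof}

The hypothesis on $E$ cannot be dropped. Collapse the closed set $\{0,1,\frac12,\frac13,\dots\}\subset[0,1]$ to a point $z$. The quotient is compact Hausdorff, and removing $z$ leaves infinitely many components, whereas a finite complex minus a point has finitely many, since each open simplex minus a point has at most two.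

\subsection*{Dimension}
A semialgebraic set $W$ is a finite disjoint union of pieces semialgebraically homeomorphic to open cubes $(0,1)^d$, and $\dim W$ is the largest $d$ that occurs; it does not depend on the decomposition. We recall the textbook properties. Dimension is monotone under inclusion, additive under products, and the dimension of a finite union is the maximum of the dimensions. A nonempty semialgebraic set that is a smooth $d$-dimensional submanifold has dimension $d$. Finally $\dim f(W)\le\dim W$ for every semialgebraic map $f$, continuous or not.

\begin{lemma}\label{lem:dim}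
Let $f\colon W\to\mathbf{R}^N$ be a semialgebraic map whose fibers have at most $L$ points. Then $\dim f(W)=\dim W$.
\end{lemma}

\begin{proof}
For $1\le k\le L$ let $W_k$ be the set of $w\in W$ that come $k$-th in the lexicographic order of their fiber. The $W_k$ are semialgebraic, they cover $W$, and $f$ is injective on each. The inverse $f(W_k)\to W_k$ is semialgebraic, so $\dim W_k\le\dim f(W_k)\le\dim f(W)$. Hence $\dim W\le\dim f(W)$.
\end{proof}

\section{The line and the plane}\label{sec:plane}

Throughout, $[0,\infty]$ is identified with $[0,1]$ by $s=a/(1+a)$, and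
\[
c=2/\sqrt{3}>1,\qquad c\cdot\infty=\infty .
\]

For $n=1$ take $K=\{\pm1\}\times[0,\infty]$ and $\pi(e,a)=\mathbf{Z}ae$ for $0<a<\infty$, with $\pi(e,0)=\mathbf{R}$ and $\pi(e,\infty)=\{0\}$. The relation identifies $(1,a)$ with $(-1,a)$, and the quotient is the segment. No reduction theory is needed, because $GL_1(\mathbf{Z})$ is finite.

Let $n=2$. By Gram--Schmidt, a basis of the plane is written uniquely as
\[
b_1=a_1e_1,\qquad b_2=ua_1e_1+a_2e_2,
\]
with $(e_1,e_2)$ orthonormal, $a_1,a_2>0$ and $u\in\mathbf{R}$. Call it reduced if $a_1\le ca_2$ and $|u|\le\frac12$. Every lattice has a reduced basis (Lemma~\ref{lem:exist}). The constant $c$ cannot be lowered: in the hexagonal lattice with minimal length $1$, every basis has $a_1\ge 1$ and $a_1a_2=\sqrt3/2$, so $a_1/a_2=ca_1^2\ge c$.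

\subsection*{Compactification}
The parameters $e$ and $u$ already range over compact sets. Let $(a_1,a_2)$ range over $A=\{a\in[0,\infty]^2:a_1\le ca_2\}$. As on the line, a generator whose length parameter tends to $0$ should fill its direction $\mathbf{R}e_i$, and one whose parameter tends to $\infty$ should disappear. This attaches a subgroup $\pi(e,a,u)$ to each point of $K=O(2)\times A\times[-\frac12,\frac12]$, as shown in Figure~\ref{fig:A}. All six types $\mathcal{S}_{p,q}$ occur.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]
\fill[gray!20] (0,0) -- plot[domain=0:1,samples=30] (\x,{\x/(1.1547-0.1547*\x)}) -- (0,1) -- cycle;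
\draw[dotted] (0,0) -- (1,0) -- (1,1);
\draw plot[domain=0:1,samples=30] (\x,{\x/(1.1547-0.1547*\x)});
\draw[thick] (0,0) -- (0,1) -- (1,1);
\fill (0,0) circle (0.018) node[below left] {$\mathbf{R}^2$};
\fill (0,1) circle (0.018) node[above left] {$\mathbf{R}e_1$};
\fill (1,1) circle (0.018) node[above right] {$\{0\}$};
\node[left] at (0,0.5) {$\mathbf{R}e_1\oplus\mathbf{Z}a_2e_2$};
\node[above] at (0.5,1) {$\mathbf{Z}a_1e_1$};
\node at (0.32,0.68) {lattices};
\node[below] at (0.5,0) {$s_1$};
\node[right] at (1,0.5) {$s_2$};
\end{tikzpicture}
\caption{The shaded region is the set of $(a_1,a_2)\in[0,\infty]^2$ with $a_1\le (2/\sqrt3)\,a_2$, drawn in the coordinates $s_i=a_i/(1+a_i)$. Each part is labeled by the subgroup of $\mathbf{R}^2$ that it yields for an orthonormal frame $(e_1,e_2)$: the left edge is $a_1=0$, the top edge is $a_2=\infty$, and the interior and the curved edge give the lattices with basis $a_1e_1$, $ua_1e_1+a_2e_2$, $|u|\le\frac12$.}\label{fig:A}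
\end{figure}

The inequality $a_1\le ca_2$ is what makes the limit depend only on the limiting parameters. Without it, fix the standard frame and take $a_1=m^2$, $a_2=1$. For $u=0$ the lattice $m^2\mathbf{Z}\times\mathbf{Z}$ tends to $\{0\}\times\mathbf{Z}$. For $u=1/m$ the lattice consists of the vectors $(m(mt_1+t_2),t_2)$ with $t_1,t_2\in\mathbf{Z}$. If such a vector has norm less than $m$, then $mt_1+t_2=0$ and $|t_2|<m$, so it is zero; these lattices tend to $\{0\}$. In both cases $(a_1,a_2,u)\to(\infty,1,0)$.

\subsection*{Finiteness}
Let $b,b'$ be reduced bases of the same lattice, $b'_j=g_{1j}b_1+g_{2j}b_2$, with primes marking the data of $b'$. We claim that $|g_{ij}|\le 1$. There are two cases, and the reasons are different.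

Suppose $\mathbf{R}b_1=\mathbf{R}b'_1$. Then $g_{21}=0$, and since $\det g=\pm1$ we get $b'_1=\pm b_1$ and $b'_2=kb_1\pm b_2$ with $k=g_{12}$. Comparing components along $e_1$ gives $|k\pm u|=|u'|$, so $|k|\le 1$. Here $a_2/a_1$ may be arbitrarily large.

Suppose $\mathbf{R}b_1\neq\mathbf{R}b'_1$. Then $g_{21}\ne0$, so $a'_1=|b'_1|\ge|\langle b'_1,e_2\rangle|=|g_{21}|a_2\ge a_2$, and by symmetry $a_1\ge a'_2$. Hence $|b'_1|=a'_1\le ca'_2\le ca_1$ and
\[
|b'_2|^2\le a_2'^{\,2}+\tfrac14a_1'^{\,2}\le\bigl(1+\tfrac14c^2\bigr)a_1^2=c^2a_1^2 .
\]
So $|b'_j|\le ca_1\le c^2a_2$ for $j=1,2$. From $\langle b'_j,e_2\rangle=g_{2j}a_2$ we get $|g_{2j}|\le c^2=\frac43$, so $|g_{2j}|\le 1$. From $\langle b'_j,e_1\rangle=(g_{1j}+ug_{2j})a_1$ we get $|g_{1j}|\le c+\frac12<2$.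

Thus either the two bases share their first line, or all the lengths are comparable. Proposition~\ref{prop:finite} runs this dichotomy at every level of the flag.

On lattices, then, $\pi(x)=\pi(x')$ is a finite union of equations $b'=bg$. On the boundary the fibers of $\pi$ are large: when $a_2=\infty$ the parameter $u$ is forgotten, and at the corner $a=(\infty,\infty)$ all of $O(2)\times[-\frac12,\frac12]$ goes to the single point $\{0\}$. The quotient is not that of a finite group action or of a finite-to-one gluing, which is why we need Theorem~\ref{thm:Q} for an arbitrary closed semialgebraic relation.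

\section{Reduced bases}\label{sec:reduced}

A \emph{lattice} in an $r$-dimensional Euclidean space $W$ is a discrete subgroup that spans $W$; it is freely generated by a basis of $W$. Every basis $b_1,\dots,b_r$ of $W$ has unique \emph{Gram--Schmidt data}: an orthonormal basis $(e_i)$, numbers $a_i>0$ and $u_{ij}\in\mathbf{R}$ $(i\le j)$ with
\[
b_j=\sum_{i\le j}u_{ij}a_ie_i,\qquad u_{jj}=1 .
\]
Then $\operatorname{span}(b_1,\dots,b_s)=\operatorname{span}(e_1,\dots,e_s)$ for all $s$. The number $a_s$ is the distance from $b_s$ to the span of its predecessors, and $u_{ij}$ is the $e_i$-component of $b_j$ measured in units of $a_i$. For real $t_1,\dots,t_r$,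
\begin{equation}\label{eq:coord}
\Bigl\langle\sum_j t_jb_j,\,e_i\Bigr\rangle=a_i\Bigl(t_i+\sum_{l>i}u_{il}t_l\Bigr).
\end{equation}
In particular, if the $t_j$ are integers and $J$ is the largest index with $t_J\neq 0$, then
\begin{equation}\label{eq:top}
\Bigl|\sum_j t_jb_j\Bigr|\ge|t_J|\,a_J\ge a_J .
\end{equation}

\begin{definition}
The basis $b_1,\dots,b_r$ is \emph{reduced} if $a_i\le ca_{i+1}$ for $1\le i<r$ and $|u_{ij}|\le\frac12$ for $i<j$.
\end{definition}

\begin{lemma}\label{lem:exist}
Every lattice has a reduced basis.
\end{lemma}

\begin{proof}
We use induction on the rank $r$; for $r\le 1$ there is no condition. Let $b_1$ be a shortest nonzero vector of the lattice $D\subset W$, so that $D\cap\mathbf{R}b_1=\mathbf{Z}b_1$. Let $\bar D$ be the orthogonal projection of $D$ to $b_1^{\perp}$; it spans $b_1^\perp$. An element of $\bar D$ of norm at most $R$ has a lift in $D$, and after subtracting an integer multiple of $b_1$ the lift has norm at most $R+|b_1|$. So $\bar D$ has finitely many elements in each ball and is a lattice in $b_1^\perp$.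

Take a reduced basis $\bar b_2,\dots,\bar b_r$ of $\bar D$ and lifts $b_j=u_{1j}b_1+\bar b_j\in D$, where subtracting multiples of $b_1$ ensures $|u_{1j}|\le\frac12$. The $b_j$ generate $D$: for $y\in D$ with projection $\sum_{j\ge2}t_j\bar b_j$, the vector $y-\sum_{j\ge2}t_jb_j$ lies in $D\cap\mathbf{R}b_1=\mathbf{Z}b_1$. The Gram--Schmidt data of $b_1,\dots,b_r$ with indices at least $2$ are those of $\bar b_2,\dots,\bar b_r$, and $a_1=|b_1|$. It remains to prove $a_1\le ca_2$. As $b_1$ is shortest, $a_1^2\le|b_2|^2=u_{12}^2a_1^2+a_2^2\le\frac14a_1^2+a_2^2$, that is, $a_1^2\le\frac43a_2^2$.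
\end{proof}

We now bound the change of basis $g$ between two reduced bases. By~\eqref{eq:coord}, it suffices to bound $\langle b'_j,e_i\rangle/a_i$. The estimate $|\langle b'_j,e_i\rangle|\le|b'_j|$ is too weak, because $|b'_j|$ has the size of $a_j$, and $a_j/a_i$ is unbounded for $i<j$. As in the plane, a large ratio $a_{s+1}/a_s$ forces the two flags to agree at level $s$. We therefore cut the indices at the levels where the flags agree. Between two cuts all lengths are comparable, and $e_i$ sees only the part of $b'_j$ that lies between the two cuts around $i$.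

\begin{proposition}\label{prop:finite}
For each $r$ there is a number $N(r)$ such that, if $b$ and $b'$ are reduced bases of the same lattice of rank $r$ and $b'_j=\sum_ig_{ij}b_i$, then $|g_{ij}|\le N(r)$ for all $i,j$.
\end{proposition}

\begin{proof}
Let $r\ge1$, and let primes mark the data of $b'$. Put $L_s=\operatorname{span}(b_1,\dots,b_s)$, define $L'_s$ in the same way from $b'$, and set $\kappa=rc^{3r}$.

\emph{Step 1: a basic inequality.} In a reduced basis $a_i\le c^ra_j$ for $i\le j$, so $|b_j|\le\sum_{i\le j}a_i\le rc^ra_j$. A lattice vector $y\notin L_{t-1}$ has a nonzero coefficient of index at least $t$, so~\eqref{eq:top} gives $|y|\ge a_J\ge c^{-r}a_t$ for some $J\ge t$. Applying the first estimates to $b'$ and the second to $y=b'_j$, we obtain: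
\begin{equation}\label{eq:basic}
\text{if } j\le s \text{ and } b'_j\notin L_{t-1},\text{ then } a_t\le c^r|b'_j|\le rc^{2r}a'_j\le\kappa a'_s .
\end{equation}

\emph{Step 2: the two bases have comparable lengths.} Since $\dim L'_s=s>\dim L_{s-1}$, some $b'_j$ with $j\le s$ is not in $L_{s-1}$. By~\eqref{eq:basic} with $t=s$, we get $a_s\le\kappa a'_s$. Exchanging the bases gives $a'_s\le\kappa a_s$.

\emph{Step 3: blocks.} Call $s\in\{0,\dots,r\}$ a \emph{break} if $L_s=L'_s$; both $0$ and $r$ are breaks. If $s$ is not a break, then $L'_s\not\subset L_s$, as the dimensions are equal, so some $b'_j$ with $j\le s$ is not in $L_s$. By~\eqref{eq:basic} with $t=s+1$ and Step~2, $a_{s+1}\le\kappa a'_s\le\kappa^2a_s$. Cut $\{1,\dots,r\}$ into the blocks $\{s+1,\dots,s'\}$ with $s<s'$ consecutive breaks. Let $i,l$ lie in one block. If $i<l$, then none of $i,\dots,l-1$ is a break, so $a_l\le\kappa^{2r}a_i$. If $l\le i$, then $a_l\le c^ra_i\le\kappa^{2r}a_i$. By Step~2, $a'_l\le\kappa^{2r+1}a_i$ in both cases.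

\emph{Step 4: the bound.} Fix $i$ and $j$, and let $\beta=\{s+1,\dots,s'\}$ be the block of $i$. The spaces $\operatorname{span}(e_l:l\in\beta)$ and $\operatorname{span}(e'_l:l\in\beta)$ coincide, since both are the orthogonal complement of $L_s=L'_s$ in $L_{s'}=L'_{s'}$. The orthogonal projection of $b'_j$ to this space is $\sum_{l\in\beta,\,l\le j}u'_{lj}a'_le'_l$, which by Step~3 has norm at most $Ca_i$, where $C=r\kappa^{2r+1}$. As $e_i$ lies in this space, $|\langle b'_j,e_i\rangle|\le Ca_i$. By~\eqref{eq:coord},
\[
|g_{ij}|\le C+\tfrac12\sum_{l>i}|g_{lj}| .
\]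
Descending induction on $i$ gives $|g_{ij}|\le C(3/2)^{r-i}$, because $1+\frac12\sum_{l>i}(3/2)^{r-l}=(3/2)^{r-i}$.
\end{proof}

Let $\mathcal{G}_r\subset GL_r(\mathbf{Z})$ be the finite set of matrices whose entries have absolute value at most $N(r)$; the set $\mathcal{G}_0$ consists of the empty matrix.

\section{The compact parameter space}\label{sec:K}

Fix $n\ge1$ and let
\[
A=\{a\in[0,\infty]^n: a_i\le ca_{i+1}\text{ for }1\le i<n\}.
\]
In the coordinates $s_i=a_i/(1+a_i)\in[0,1]$ the condition $a_i\le ca_{i+1}$ reads
\begin{equation}\label{eq:s}
s_i(1-s_{i+1})\le c\,s_{i+1}(1-s_i).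
\end{equation}
For $s_i,s_{i+1}<1$ this follows from $a=s/(1-s)$ by clearing denominators. If $s_{i+1}=1$, both forms hold. If $s_i=1$, both forms say $s_{i+1}=1$. So $A$ is a compact semialgebraic subset of $[0,1]^n$, and
\[
K=O(n)\times A\times[-\tfrac12,\tfrac12]^{n(n-1)/2}
\]
is compact semialgebraic. A point $x=(e,a,u)$ of $K$ consists of an orthonormal frame $e=(e_1,\dots,e_n)$, a point $a\in A$ and numbers $u=(u_{ij})_{i<j}$; put $u_{ii}=1$.

If $a_{i+1}=0$ then $a_i=0$, and if $a_i=\infty$ then $a_{i+1}=\infty$. So there are $0\le p\le q\le n$ such that $a_i=0$ exactly for $i\le p$ and $a_i=\infty$ exactly for $i>q$. We call $(p,q)$ the \emph{type} of $x$ and write $K_{p,q}$ for the set of points of that type; it is semialgebraic, being defined by the conditions $s_i=0$, $0<s_i<1$, $s_i=1$. For $j\le q$ put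
\[
b_j=\sum_{i\le j}u_{ij}a_ie_i=\sum_{p<i\le j}u_{ij}a_ie_i .
\]
Thus $b_j=0$ for $j\le p$, and $b_{p+1},\dots,b_q$ is a reduced basis of $\operatorname{span}(e_{p+1},\dots,e_q)$ whose Gram--Schmidt data are the $e_i,a_i,u_{ij}$ with indices in $(p,q]$. Define
\[
V(x)=\operatorname{span}(e_1,\dots,e_p),\qquad D(x)=\bigoplus_{p<j\le q}\mathbf{Z}b_j,\qquad \pi(x)=V(x)\oplus D(x).
\]
Since $D(x)$ is a discrete subgroup of $V(x)^\perp$, the group $\pi(x)$ is the product $V(x)\times D(x)$ inside $\mathbf{R}^n=V(x)\times V(x)^\perp$. Hence it is closed, its identity component is $V(x)$, we have $\pi(x)\cap V(x)^\perp=D(x)$, and its span has dimension $q$. In particular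
\begin{equation}\label{eq:strata}
K_{p,q}=\pi^{-1}(\mathcal{S}_{p,q}).
\end{equation}

\begin{lemma}\label{lem:onto}
The map $\pi\colon K\to\mathcal{S}(\mathbf{R}^n)$ is surjective.
\end{lemma}

\begin{proof}
Let $H=V_H\oplus D\in\mathcal{S}_{p,q}$. Let $e_1,\dots,e_p$ be an orthonormal basis of $V_H$. The group $D$ is a lattice of rank $q-p$ in its span, which is orthogonal to $V_H$. Take the Gram--Schmidt data of a reduced basis of $D$ (Lemma~\ref{lem:exist}) for the indices in $(p,q]$, and complete the frame arbitrarily. Put $a_i=0$ for $i\le p$, $a_i=\infty$ for $i>q$, and set the remaining $u_{ij}$ to $0$. The inequality $a_i\le ca_{i+1}$ holds when $a_i=0$ or $a_{i+1}=\infty$, and otherwise by reducedness. So $x=(e,a,u)\in K$, and $\pi(x)=H$.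
\end{proof}

The definition of $\pi$ changes with the type, so continuity has content only where types change. Along a sequence $x^m\to x$, the indices fall into three groups: those with $a_i^m\to 0$, whose generators must fill $V(x)$; those with $a^m_i\to\infty$, whose generators must not contribute to any bounded vector; and the middle ones, which converge. The next lemma records what is needed, in a form that will serve again in Section~\ref{sec:finitefactor}. Superscripts $m$ mark the data of $x^m$.

\begin{lemma}\label{lem:limits}
Let $x^m\to x$ in $K$, with $x$ of type $(p,q)$. For large $m$ we have $p^m\le p\le q\le q^m$, and $b^m_j\to b_j$ for $j\le q$. Moreover: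
\begin{enumerate}
\item[(a)] For every $v\in V(x)$ and every integer $\nu\ge 1$ there are $v^m\in V(x^m)$ and integers $t_i^m$ with $v^m+\nu\sum_{p^m<i\le p}t^m_ib^m_i\to v$.
\item[(b)] Suppose that along a subsequence the vectors $y^m=v^m+\sum_{p^m<j\le q^m}t^m_jb^m_j$, with $v^m\in V(x^m)$ and $t_j^m\in\mathbf{Z}$, converge to $y$. Then along a further subsequence $t^m_j=0$ for $j>q$ and $t^m_j=t_j$ is constant for $p<j\le q$, and $y-\sum_{p<j\le q}t_jb_j\in V(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For large $m$ we have $a^m_i>0$ for $i>p$ and $a^m_i<\infty$ for $i\le q$, which gives the inequalities between types. For $j\le q$, the vector $b_j^m$ involves only the $a^m_i$ with $i\le j\le q$, which have finite limits, so $b_j^m\to b_j$. This is where the order of the $a_i$ matters: no length that tends to $\infty$ enters a generator that survives.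

(a) Write $v=\sum_{i\le p}v_ie_i$ and put $z^m=\sum_{i\le p}v_ie^m_i$, so $z^m\to v$. The vectors $b_i^m$ with $p^m<i\le p$ span the same space as the $e^m_i$ with $p^m<i\le p$. So $z^m=v^m+\sum_{p^m<i\le p}\lambda^m_ib^m_i$ with $v^m\in V(x^m)$ and real $\lambda_i^m$, possibly unbounded. Choose integers $t_i^m$ with $|\lambda^m_i-\nu t^m_i|\le\nu$. The resulting vector differs from $z^m$ by at most $\nu\sum_{i\le p}|b^m_i|$, which tends to $0$ because $b_i=0$ for $i\le p$.

(b) The vector $d^m=y^m-v^m\in D(x^m)$ is orthogonal to $v^m$, so $|d^m|\le|y^m|$ is bounded. If $t^m_j\ne0$ for some $j>q$, then~\eqref{eq:top} gives $|d^m|\ge\min_{j>q}a^m_j$, and the right side tends to $\infty$. So $t^m_j=0$ for all $j>q$ and large $m$. For $p<i\le q$, formula~\eqref{eq:coord} now gives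
\[
|t_i^m|\le\frac{|d^m|}{a^m_i}+\frac12\sum_{i<l\le q}|t^m_l|,\qquad a^m_i\to a_i\in(0,\infty).
\]
Descending induction on $i$ bounds the integers $t_i^m$, so along a subsequence $t^m_i=t_i$ is constant for $p<i\le q$. Then
\[
y^m-\sum_{p<j\le q}t_jb^m_j=v^m+\sum_{p^m<j\le p}t^m_jb^m_j\in\operatorname{span}(e^m_1,\dots,e^m_p)
\]
is orthogonal to $e_i^m$ for $i>p$. In the limit, $y-\sum_{p<j\le q}t_jb_j$ is orthogonal to $e_i$ for $i>p$, so it lies in $V(x)$.
\end{proof}

\begin{lemma}\label{lem:cont}
The map $\pi$ is continuous.
\end{lemma}

\begin{proof}
As $K$ is metrizable, it suffices to check (C1) and (C2) for $H_m=\pi(x^m)$, $H=\pi(x)$ and $x^m\to x$. The limits of convergent sequences $y_m\in H_m$ form a group. It contains $V(x)$ by Lemma~\ref{lem:limits}(a) with $\nu=1$, and it contains $b_j=\lim b^m_j$ for $p<j\le q$. So it contains $H$, which is (C1). Condition (C2) is Lemma~\ref{lem:limits}(b).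
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

For $p\le q$ index the rows and columns of matrices in $\mathcal{G}_{q-p}$ by $(p,q]$, and for $g\in\mathcal{G}_{q-p}$ put
\[
E_{p,q,g}=\Bigl\{(x,x')\in K_{p,q}\times K_{p,q}:\ V(x)=V(x'),\ \ b'_j=\sum_{p<i\le q}g_{ij}b_i\ \ (p<j\le q)\Bigr\}.
\]

\begin{lemma}\label{lem:E}
Each $E_{p,q,g}$ is semialgebraic, and $\pi(x)=\pi(x')$ if and only if $(x,x')\in E_{p,q,g}$ for some $p\le q$ and $g\in\mathcal{G}_{q-p}$.
\end{lemma}

\begin{proof}
On $K_{p,q}$ we have $a_i=s_i/(1-s_i)$ with $s_i<1$ for $i\le q$, so the $b_j$ are rational functions of the coordinates with nonvanishing denominators. The condition $V(x)=V(x')$ says that the orthogonal projections agree, $\sum_{i\le p}e_ie_i^T=\sum_{i\le p}e'_ie_i'^{\,T}$, which is polynomial. So $E_{p,q,g}$ is semialgebraic.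

Suppose $\pi(x)=\pi(x')=H$. By~\eqref{eq:strata}, $x$ and $x'$ have the same type $(p,q)$. Also $V(x)=V_H=V(x')$ and $D(x)=H\cap V_H^\perp=D(x')$. So $(b_j)_{p<j\le q}$ and $(b'_j)_{p<j\le q}$ are reduced bases of one lattice, and the integral invertible matrix $g$ that relates them lies in $\mathcal{G}_{q-p}$ by Proposition~\ref{prop:finite}. Conversely, if $(x,x')\in E_{p,q,g}$, then $D(x)=D(x')$ because $g$ is invertible over $\mathbf{Z}$, and so $\pi(x)=\pi(x')$.
\end{proof}

The map $\pi$ is a continuous surjection from the compact semialgebraic set $K$ onto the Hausdorff space $\mathcal{S}(\mathbf{R}^n)$ (Lemmas~\ref{lem:onto} and~\ref{lem:cont}), and its fiber relation is a \emph{finite} union of semialgebraic sets (Lemma~\ref{lem:E}). Proposition~\ref{prop:criterion}, applied with the subsets $\mathcal{S}_{p,q}$, whose preimages $K_{p,q}$ are semialgebraic, gives the first two assertions. Let $\rho\colon K\to Y$ be as in that proposition.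

It remains to prove purity. First,
\[
\dim Y\le\dim K\le\tfrac{n(n-1)}2+n+\tfrac{n(n-1)}2=n^2 .
\]
For the lower bound we show that every open set of $Y$ receives an $n^2$-dimensional family of lattices. Let $K^\circ=K_{0,n}$, where all $a_i$ lie in $(0,\infty)$.

\emph{$K^\circ$ is dense in $K$.} Given $x\in K_{p,q}$, replace the zeros among the $a_i$ by $\varepsilon$ and the infinities by $1/\varepsilon$. The inequalities $\varepsilon\le c\varepsilon$ and $1/\varepsilon\le c/\varepsilon$ hold as $c>1$. The inequalities at the junctions, namely $\varepsilon\le ca_{p+1}$ and $a_q\le c/\varepsilon$ if $p<q$, or $\varepsilon\le c/\varepsilon$ if $p=q$, hold for small $\varepsilon$. The new points lie in $K^\circ$ and tend to $x$ as $\varepsilon\to0$.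

\emph{Nonempty open semialgebraic subsets of $K^\circ$ have dimension $n^2$.} In the coordinates $a_i$, which are semialgebraic functions of the $s_i$, the set $A\cap(0,\infty)^n$ is defined by linear inequalities. It is convex, and $(1,\dots,1)$ is an interior point as $c>1$. A convex set with nonempty interior lies in the closure of its interior, so each of its nonempty relatively open subsets contains a ball of $\mathbf{R}^n$. The same holds for the cube $[-\frac12,\frac12]^{n(n-1)/2}$. So a nonempty open subset of $K^\circ$ contains a product of a nonempty open semialgebraic subset of $O(n)$ and two balls, a manifold of dimension $n^2$.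

\emph{The fibers of $\rho|_{K^\circ}$ have at most $|\mathcal{G}_n|$ points.} If $x,x'\in K^\circ$ and $\rho(x)=\rho(x')$, then $b'=bg$ with $g\in\mathcal{G}_n$ by Lemma~\ref{lem:E}, and $x'$ is the Gram--Schmidt data of the basis $b'$ of $\mathbf{R}^n$.

Let $U\subset Y$ be nonempty, open and semialgebraic. Then $W=\rho^{-1}(U)\cap K^\circ$ is semialgebraic, open in $K^\circ$, and nonempty by density, so $\dim W=n^2$. By Lemma~\ref{lem:dim}, $\dim U\ge\dim\rho(W)=n^2$, so $\dim U=n^2$. The interior of a maximal simplex is open in the complex, being the complement of the union of the other simplices. It corresponds to such a set $U$ under a semialgebraic homeomorphism, so every maximal simplex has dimension $n^2$. This proves Theorem~\ref{thm:A}. \qed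

\section{Adding a finite factor}\label{sec:finitefactor}

We prove (iii)$\Rightarrow$(i) of Theorem~\ref{thm:B}. Let $G=\mathbf{R}^n\times F$ with $F$ finite abelian. If $n=0$, then $\mathcal{S}(G)$ is a finite Hausdorff space, hence a complex of dimension $0$. Let $n\ge 1$, and let $\operatorname{pr}\colon G\to\mathbf{R}^n$ be the projection. The \emph{fiber} of a subgroup $H\le G$ is $\{f\in F:(0,f)\in H\}$. We shall use twice that
\begin{equation}\label{eq:five}
\text{subgroups } H'\subset H \text{ with the same projection and the same fiber are equal;}
\end{equation}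
indeed, for $h\in H$ pick $h'\in H'$ with the same projection, and then $h-h'$ lies in the common fiber.

The natural parameters are a point $x\in K$ for the projection, a subgroup $F_0\le F$, and a label $f_j\in F$ for each generator $b_j$. The new phenomenon is that the fiber can jump in the limit. For $G=\mathbf{R}\times\mathbf{Z}/2$ the group $\mathbf{Z}(a,1)$ has trivial fiber, but as $a\to0$ its generator tends to $(0,1)$ and the group tends to all of $G$. So the label of a generator must be kept when the generator vanishes. For $x\in K_{p,q}$, $F_0\le F$ and $f=(f_1,\dots,f_n)\in F^n$ we therefore set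
\[
\Phi(x,F_0,f)=V(x)\times F_0+\sum_{j\le q}\mathbf{Z}(b_j,f_j)=V(x)\times P+\sum_{p<j\le q}\mathbf{Z}(b_j,f_j),
\]
where $P=F_0+\langle f_1,\dots,f_p\rangle$; the two expressions agree because $b_j=0$ for $j\le p$. The projection of this group is $\pi(x)$. Its fiber is $P$, since $v+\sum_{p<j\le q}t_jb_j=0$ with $v\in V(x)$ forces all $t_j=0$. It is closed in $G$: it contains $V(x)\times\{0\}$, which is open in the closed subgroup $\pi(x)\times F$, and an open subgroup is closed. The parameter space
\[
\widetilde K=K\times\Lambda,\qquad\Lambda=\{F_0\le F\}\times F^n,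
\]
is a finite disjoint union of copies of $K$; numbering the elements of $\Lambda$ by integers makes it a compact semialgebraic set. We verify the hypotheses of Proposition~\ref{prop:criterion} for $\Phi\colon\widetilde K\to\mathcal{S}(G)$.

\emph{Surjectivity.} Let $H\in\mathcal{S}(G)$ have fiber $F_0$. The projection $\operatorname{pr}(H)$ is the finite union of the closed sets $\{y:(y,f)\in H\}$, $f\in F$, so it is closed, and $\operatorname{pr}(H)=\pi(x)$ for some $x\in K_{p,q}$ by Lemma~\ref{lem:onto}. For $p<j\le q$ choose $f_j$ with $(b_j,f_j)\in H$, and put $f_j=0$ otherwise, so that $P=F_0$. For $v\in V(x)$ there is $f\in F$ with $(v/|F|,f)\in H$, and multiplying by $|F|$ gives $(v,0)\in H$. Hence $V(x)\times F_0\subset H$ and $\Phi(x,F_0,f)\subset H$. By~\eqref{eq:five}, equality holds.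

\emph{Continuity.} Let $x^m\to x\in K_{p,q}$ with $F_0,f$ fixed, and put $H_m=\Phi(x^m,F_0,f)$, $H=\Phi(x,F_0,f)$. For (C1), consider the group of limits of convergent sequences $h_m\in H_m$. It contains $\{0\}\times F_0$. It contains $(b_j,f_j)=\lim(b^m_j,f_j)$ for all $j\le q$, since $q\le q^m$ for large $m$. It contains $V(x)\times\{0\}$ by Lemma~\ref{lem:limits}(a) with $\nu=|F|$, since $V(x^m)\times\{0\}\subset H_m$ and $(|F|\,b^m_i,0)=|F|\,(b^m_i,f_i)\in H_m$. So it contains $H$.

For (C2), let elements of $H_m$ converge along a subsequence to $(y,\phi)$. As $F$ is discrete, they have the form $(y^m,\phi)$ for large $m$. Write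
\[
(y^m,\phi)=(v^m,\phi^m)+\sum_{j\le q^m}t^m_j(b^m_j,f_j),\qquad v^m\in V(x^m),\ \phi^m\in F_0,\ t^m_j\in\mathbf{Z}.
\]
By Lemma~\ref{lem:limits}(b), along a subsequence $t^m_j=0$ for $j>q$ and $t^m_j=t_j$ for $p<j\le q$, and $y-\sum_{p<j\le q}t_jb_j\in V(x)$. In the second coordinate, $\phi-\sum_{p<j\le q}t_jf_j=\phi^m+\sum_{j\le p}t^m_jf_j\in P$. So $(y,\phi)\in H$.

\emph{The relation.} We claim that $\Phi(x,F_0,f)=\Phi(x',F'_0,f')$ if and only if there are $p\le q$ and $g\in\mathcal{G}_{q-p}$ with
\begin{equation}\label{eq:relF}
(x,x')\in E_{p,q,g},\qquad P=P',\qquad f'_j-\sum_{p<i\le q}g_{ij}f_i\in P\quad(p<j\le q).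
\end{equation}
Suppose the two groups are equal. Comparing projections gives the first condition by Lemma~\ref{lem:E}, and comparing fibers gives the second. The elements $(b'_j,f'_j)$ and $\sum_ig_{ij}(b_i,f_i)$ lie in the group and have the same first coordinate, so their difference lies in the fiber, which is the third condition. Conversely, \eqref{eq:relF} gives $V(x')\times P'=V(x)\times P$ and $(b'_j,f'_j)\in\sum_ig_{ij}(b_i,f_i)+\{0\}\times P$, so $\Phi(x',F'_0,f')\subset\Phi(x,F_0,f)$. The projections agree by Lemma~\ref{lem:E} and the fibers agree, so~\eqref{eq:five} gives equality. The last two conditions in~\eqref{eq:relF} involve only the finite data $p,q,g$ and $\lambda=(F_0,f)$, $\lambda'=(F'_0,f')$. So the relation is a finite union of sets $E_{p,q,g}\times\{(\lambda,\lambda')\}$, and it is semialgebraic.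

Proposition~\ref{prop:criterion} shows that $\mathcal{S}(G)$ is triangulable.

\begin{example}
Let $G=\mathbf{R}\times F$ with $F=\mathbf{Z}/2$, and let $a$ run from $0$ to $\infty$. The choice $F_0=0$, $f=0$ gives the arc $a\mathbf{Z}\times\{0\}$ from $\mathbf{R}\times\{0\}$ to the trivial group. The choice $F_0=0$, $f=1$ gives the arc $\mathbf{Z}(a,1)$ from $G$ to the trivial group. The choice $F_0=F$ gives the arc $a\mathbf{Z}\times F$ from $G$ to $\{0\}\times F$. By~\eqref{eq:relF} the arcs meet only at these endpoints, so $\mathcal{S}(G)$ is a segment passing in order through $\mathbf{R}\times\{0\}$, $\{0\}$, $G$ and $\{0\}\times F$.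
\end{example}

\section{Local connectedness determines the group}\label{sec:converse}

The implication (i)$\Rightarrow$(ii) of Theorem~\ref{thm:B} is Lemma~\ref{lem:finite}, since $\mathcal{S}(G)$ is compact. We prove (ii)$\Rightarrow$(iii). Here $G$ need not be second countable, so we work with the sets~\eqref{eq:subbasis}.

\subsection*{Discrete groups}
The obstruction is visible for $G=\mathbf{Z}$: the subgroups $m\mathbf{Z}$ are isolated points that tend to $\{0\}$, and $\mathcal{S}(\mathbf{Z})$ is not locally connected at $\{0\}$. In general, let $Q$ be a discrete abelian group. Every subset of $Q$ is open and the compact subsets are the finite ones, so the sets~\eqref{eq:subbasis} generate the same topology as the sets $\{P:z\in P\}$ and $\{P:z\notin P\}$, $z\in Q$. Thus $\mathcal{S}(Q)$ is a subspace of the product $\{0,1\}^Q$ and is totally disconnected. If $Q$ is infinite, then $\mathcal{S}(Q)$ is infinite: an element of infinite order generates a copy of $\mathbf{Z}$, which has infinitely many subgroups, and if there is no such element then $Q$ is the union of its finite cyclic subgroups, so there are infinitely many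 of them. An infinite compact space is not discrete. We shall show that if $Q$ is a suitable discrete quotient of $G$ and $\mathcal{S}(G)$ is locally connected, then $\mathcal{S}(Q)$ is discrete.

\subsection*{Reduction to an infinite discrete quotient}
By the structure theorem \cite[Thm.~24.30]{HR}, $G\cong\mathbf{R}^n\times M$, where $M$ has a compact open subgroup $C$. Suppose that $M$ is infinite and $\mathcal{S}(G)$ is locally connected; we seek a contradiction. The discrete group $M/C$ may be finite, for instance when $M$ is compact. In that case we pass to the dual. Recall that $\widehat G$ is the group of continuous characters of $G$ and $H^\perp\le\widehat G$ the annihilator of $H\le G$. Pontryagin duality gives $\widehat{\widehat G}\cong G$ and $\widehat G\cong\mathbf{R}^n\times\widehat M$; it exchanges compact and discrete groups; and for $C^\perp\le\widehat M$ it gives $C^\perp\cong\widehat{M/C}$ and $\widehat M/C^\perp\cong\widehat C$. So $C^\perp$ is compact, since $M/C$ is discrete, and open, since $\widehat C$ is discrete. If $M/C$ is finite, then $C$ is infinite, and so is $\widehat C$, because the dual of a finite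 group is finite. The map $H\mapsto H^\perp$ is a homeomorphism $\mathcal{S}(G)\to\mathcal{S}(\widehat G)$ by \cite[Thm.~1.1]{Cor}. Replacing $(G,M,C)$ by $(\widehat G,\widehat M,C^\perp)$ if necessary, we may assume that $Q=M/C$ is infinite.

Put $G_0=\mathbf{R}^n\times C$, an open subgroup with $G/G_0=Q$. For $H\in\mathcal{S}(G)$ let $\theta(H)\in\mathcal{S}(Q)$ be the image of $H$ in $Q$, and for $P\in\mathcal{S}(Q)$ let $\sigma(P)$ be the preimage of $P$ in $G$, an open and hence closed subgroup. Then $\theta\circ\sigma=\mathrm{id}$. The map $\sigma$ is continuous: $\sigma(P)$ meets a set $T\subset G$ if and only if $P$ meets the image of $T$ in $Q$, and that image is open in any case and finite if $T$ is compact.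

\subsection*{An open set on which $\theta$ is continuous}
The map $\theta$ need not be continuous on all of $\mathcal{S}(G)$, because the cosets of $G_0$ are not compact when $n\ge1$. For $G=\mathbf{R}\times\mathbf{Z}$, the groups $\mathbf{Z}(m,1)$ map onto $Q=\mathbf{Z}$ and tend to $\{0\}$: they meet each coset, but ever farther away. This cannot happen if $H\cap G_0$ is uniformly dense in $G_0$, since a point of $H$ in a coset can then be moved back into a fixed compact set. We encode this density as an open condition. Let $S=B\times C$ with $B$ the closed unit ball of $\mathbf{R}^n$. It is compact, $0\in\operatorname{int}S$, and $G_0=\bigcup_{k\ge1}kS$, where $kS=S+\dots+S$. Put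
\[
\mathcal{U}=\{H\in\mathcal{S}(G):\ S+S\subset H+\operatorname{int}S\}.
\]
For $n=0$ we have $S+S=C=\operatorname{int}S$ and $\mathcal{U}=\mathcal{S}(G)$. In general $\sigma(P)\supset G_0\supset S+S$, so $\sigma$ takes its values in $\mathcal{U}$.

\begin{lemma}\label{lem:U}
The set $\mathcal{U}$ is open in $\mathcal{S}(G)$, and $\theta\colon\mathcal{U}\to\mathcal{S}(Q)$ is continuous.
\end{lemma}

\begin{proof}
Let $H\in\mathcal{U}$. For $w\in S+S$ choose $h_w\in H$ with $w-h_w\in\operatorname{int}S$. By continuity of subtraction there are open sets $O_w\ni h_w$ and $W_w\ni w$ with $W_w-O_w\subset\operatorname{int}S$. Finitely many sets $W_{w_1},\dots,W_{w_k}$ cover the compact set $S+S$. The closed subgroups $H'$ that meet each of $O_{w_1},\dots,O_{w_k}$ form an open set containing $H$, and each satisfies $W_{w_i}\subset H'+\operatorname{int}S$ for all $i$, so $H'\in\mathcal{U}$.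

Let $H\in\mathcal{U}$ and $H_0=H\cap G_0$. If $w\in S+S$ is written $w=h+w'$ with $h\in H$ and $w'\in S$, then $h=w-w'\in G_0$. So $S+S\subset H_0+S$. By induction $(k+1)S=kS+S\subset H_0+S+S\subset H_0+S$, and therefore $G_0=H_0+S$. It follows that for $z\in G$,
\[
H\text{ meets } z+G_0\iff H\text{ meets } z+S .
\]
Indeed, if $z+\gamma\in H$ with $\gamma=h_0+w'$, $h_0\in H_0$, $w'\in S$, then $z+w'=(z+\gamma)-h_0\in H$; the other implication holds as $S\subset G_0$. Let $\bar z\in Q$ be the class of $z$. The set $\{H\in\mathcal{U}:\bar z\in\theta(H)\}$ is open in $\mathcal{U}$, because $z+G_0$ is open. Its complement $\{H\in\mathcal{U}:H\cap(z+S)=\emptyset\}$ is open, because $z+S$ is compact. So each coordinate of $\theta\colon\mathcal{U}\to\{0,1\}^Q$ is continuous.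
\end{proof}

\subsection*{End of the proof}
The set $\mathcal{U}$ is open in the locally connected space $\mathcal{S}(G)$, so its connected components are open. The continuous map $\theta$ to the totally disconnected space $\mathcal{S}(Q)$ is constant on each component, hence locally constant on $\mathcal{U}$. Since $\sigma\colon\mathcal{S}(Q)\to\mathcal{U}$ is continuous, the identity map $\theta\circ\sigma$ of $\mathcal{S}(Q)$ is locally constant, which means that $\mathcal{S}(Q)$ is discrete. But $Q$ is infinite, so $\mathcal{S}(Q)$ is infinite and compact, a contradiction. Hence $M$ is finite, and $G\cong\mathbf{R}^n\times F$ with $F=M$. This completes the proof of Theorem~\ref{thm:B}. \qed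

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{Bou}
Bourbaki, TG VII, \S 1.

\bibitem{Bru}
G.~Brumfiel, \emph{Quotient spaces for semialgebraic equivalence relations}, Math. Z. 195 (1987).

\bibitem{Cor}
Y.~Cornulier, \emph{On the Chabauty space of locally compact abelian groups}, Algebr. Geom. Topol. 11 (2011); arXiv:1011.5333 (2010).

\bibitem{vdD}
L.~van den Dries, \emph{Tame Topology and O-minimal Structures}.

\bibitem{HR}
Hewitt and Ross, Theorem 24.30.

\end{thebibliography}
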